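# Monotone couplings of infinite binomial Galton–Watson trees

## 1. The coupling theorem

Fix an integer $d\ge 2$. Let $\mathbb T^d$ be the rooted, ordered, labeled tree in which every vertex, the root included, has exactly $d$ children. For $0<p\le 1$ let $T(p)$ be the random subtree of $\mathbb T^d$ that contains the root and in which each child of a retained vertex is retained independently with probability $p$; this is the Galton–Watson tree with $\mathrm{Bin}(d,p)$ offspring. For $1/d<p\le 1$ let $T_\infty(p)$ be $T(p)$ conditioned on being infinite. For $p=1/d$, where $T(p)$ is almost surely finite, let $T_\infty(1/d)$ be the weak limit, as $n\to\infty$, of $T(1/d)$ conditioned on reaching generation $n$.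

**Theorem 1.** For every $d\ge 2$ and all $1/d\le p_1<p_2\le 1$ there is a coupling of $T_\infty(p_1)$ and $T_\infty(p_2)$, as random subtrees of $\mathbb T^d$, such that
$$\mathbb P\big(T_\infty(p_1)\subseteq T_\infty(p_2)\big)=1 .$$

A *coupling* is a pair of random trees on one probability space whose individual laws are the prescribed ones. The inclusion is inclusion of vertex sets inside the fixed tree $\mathbb T^d$, with no relabeling. So the theorem says that one can build the two conditioned trees together, each with exactly its own law, so that the one with the larger parameter contains the other. In particular $\mathbb P(x\in T_\infty(p))$ is nondecreasing in $p$ for every vertex $x$, and so is the expectation of every bounded measurable function that grows when the tree grows.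

The cases $d=2$ and $d=3$ are a known result. The question whether it extends to all $d\ge 4$ comes from Erik I. Broman, "Stochastic Ordering of Infinite Binomial Galton-Watson Trees", arXiv:1403.4834 (2014). The theorem answers it positively, and the proof below treats all $d\ge2$ at once.

Without conditioning there is nothing to do. Give each edge $e$ of $\mathbb T^d$ an independent uniform variable $U_e$ on $[0,1]$ and keep $e$ for parameter $p$ if $U_e\le p$; then $T(p_1)\subseteq T(p_2)$. The difficulty lies entirely in the conditioning.

The proof gives more. For $0<p<1/d$ let $T_\infty(p)$ also denote the weak limit of $T(p)$ conditioned on reaching generation $m$, as $m\to\infty$; that it exists is shown in Section 9.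

**Theorem 2.** Let $d\ge2$.

(a) There are random trees $(T_p)_{0<p\le1}$ on one probability space with $T_p\sim T_\infty(p)$ for every $p$ and, almost surely, $T_p\subseteq T_{p'}$ for all $p\le p'$ simultaneously.

(b) For $p_1,p_2\in(0,1]$, a coupling with $T_\infty(p_1)\subseteq T_\infty(p_2)$ almost surely exists if and only if $p_1\le p_2$.

Both theorems are deduced from a finite statement, Theorem 3 in Section 5, about trees conditioned to reach generation $n$.

## 2. Survival probabilities and tools for stochastic order

For a tree $t$, write $t|_n$ for its truncation at generation $n$, that is, its vertices of generation at most $n$. Let $A_n$ be the event that $T(p)$ reaches generation $n$, and put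
$$\theta_n=\theta_n(p)=\mathbb P(A_n),\qquad q_n=1-\theta_n .$$
A given child slot of the root contains a child whose subtree reaches $n-1$ further generations with probability $p\theta_{n-1}$, independently over the $d$ slots. Hence
$$\theta_0=1,\qquad \theta_n=1-(1-p\,\theta_{n-1})^d. \tag{1}$$
The events $A_n$ decrease, so $\theta_n\downarrow\theta$, the survival probability; put $q=1-\theta$. Letting $n\to\infty$ in (1) gives $\theta=1-(1-p\theta)^d$.

**Fact 1.** $\theta>0$ if and only if $p>1/d$.

*Proof.* For $y\in(0,1]$ we have $(1-y)^d>1-dy$, because $(1-y)^d-1+dy$ vanishes at $0$ and has derivative $d(1-(1-y)^{d-1})>0$ on $(0,1]$. If $dp\le 1$ and $\theta>0$, then $\theta=1-(1-p\theta)^d<dp\,\theta\le\theta$, a contradiction. If $dp>1$ and $\theta_n\to0$, then (1) gives $\theta_n/\theta_{n-1}\to dp>1$, so $\theta_n>\theta_{n-1}$ for large $n$, again a contradiction. $\square$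

**Stochastic order.** On a finite partially ordered set, $\mu$ is *dominated* by $\nu$ if $\int f\,d\mu\le\int f\,d\nu$ for all increasing $f$. *Strassen's theorem* (V. Strassen, Ann. Math. Statist. 1965) says that then there is a pair $(X,Y)$ with $X\sim\mu$, $Y\sim\nu$ and $X\le Y$ almost surely. *Harris' inequality* (T. E. Harris, Proc. Cambridge Philos. Soc. 1960) says that increasing functions of independent Bernoulli variables are nonnegatively correlated. Thus for an increasing event $A$ with $0<\mathbb P(A)<1$ and an increasing $f$, $\mathbb E[f\mathbf 1_A]\ge \mathbb E f\;\mathbb P(A)$. Subtracting this from $\mathbb Ef$ gives $\mathbb E[f\mathbf 1_{A^c}]\le\mathbb Ef\;\mathbb P(A^c)$. In short,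
$$\mathbb E[f\mid A^c]\le\mathbb E f\le\mathbb E[f\mid A]. \tag{2}$$

On the integers we shall use likelihood ratios.

**Fact 2.** Let $\mu,\nu$ be probabilities on a finite set of integers with $\mu(j)\nu(i)\le\mu(i)\nu(j)$ whenever $i<j$. Then $\mu$ is dominated by $\nu$.

*Proof.* Fix $s$ and sum the hypothesis over $i<s\le j$, writing $\mu(\ge s)$ for the mass of $[s,\infty)$ and so on:
$$\mu(\ge s)\,\nu(<s)\le\mu(<s)\,\nu(\ge s).$$
Add $\mu(\ge s)\nu(\ge s)$ to both sides to get $\mu(\ge s)\le\nu(\ge s)$. Every increasing function on a finite set of integers is a constant plus a nonnegative combination of indicators of sets $[s,\infty)$. $\square$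

If $\mu$ and $\nu$ are both positive everywhere, the hypothesis says that $\nu(j)/\mu(j)$ is nondecreasing in $j$. If both live on an interval of integers, this means $\nu(j+1)/\nu(j)\ge\mu(j+1)/\mu(j)$ for all $j$.

**Gluing.** Given a coupling of $(X,Y)$ and a coupling of $(Y',Z)$ with $Y\sim Y'$, one may realize all of them with $Y=Y'$, by making $X$ and $Z$ conditionally independent given $Y$. On finite spaces this is elementary. On compact metric spaces it works because regular conditional laws exist.

## 3. One and two generations by hand

**One generation.** Conditioned on $A_1$, the root has a $\mathrm{Bin}(d,p)$ number of children conditioned to be at least $1$, and given the number $z$ the set of children is uniform. The ratio of the probabilities of $z+1$ and $z$ is a constant times $p/(1-p)$, which increases in $p$. By Fact 2 we couple the numbers as $z_1\le z_2$; then we take a uniform $z_2$-subset of the $d$ slots and a uniform $z_1$-subset of that. So for $n=1$ the conditioned trees are monotone.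

**Two generations, $d=2$.** Condition on $A_2$. If the root has $z$ children, at least one must have children of its own, which has probability $1-q_1^z$ with $q_1=(1-p)^2$. So
$$\frac{\mathbb P(z=2)}{\mathbb P(z=1)}=\frac{p^2(1-q_1^2)}{2p(1-p)(1-q_1)}=\frac12\cdot\frac{p}{1-p}\cdot(1+q_1).$$
Now there are two competing factors. The factor $p/(1-p)$ increases in $p$, but $1+q_1$ *decreases*: when $p$ is larger, a single child is likelier to satisfy the conditioning by itself, so the conditioning pushes less toward many children. With $s=1-p$ the product is
$$\tfrac12\,\frac{(1-s)(1+s^2)}{s}=\tfrac12\Big(\frac1s-1+s-s^2\Big),$$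
whose derivative in $s$ is $\frac12(-s^{-2}+1-2s)<0$ on $(0,1)$. So the ratio strictly increases in $p$ and the first factor wins. This competition, for all $d$, all $n$ and all $z$, is the analytic half of the proof.

**The infinite tree, $d=2$.** For $1/2<p\le1$, the equation $\theta=1-(1-p\theta)^2$ gives $\theta=(2p-1)/p^2$, so $q=((1-p)/p)^2$. Hence
$$\mathbb P(\text{root of }T_\infty(p)\text{ has two children})=p^2\,\frac{1-q^2}{1-q}=p^2(1+q)=p^2+(1-p)^2 ,$$
which increases from $1/2$ (excluded) to $1$.

## 4. Where the obvious couplings break

**The uniform variables.** Use the $U_e$ of Section 1 and condition. If we condition on the larger tree reaching generation $n$, the smaller one need not reach it. If we condition on the smaller tree reaching generation $n$, the larger one gets the wrong law. Take $d=2$, $n=1$. Given that at least one of two variables is at most $p_1$, both are at most $p_2$ with probability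
$$\frac{p_2^2-(p_2-p_1)^2}{1-(1-p_1)^2}=\frac{2p_2-p_1}{2-p_1},$$
while the correct probability of two children is $p_2^2/(1-(1-p_2)^2)=p_2/(2-p_2)$. For $p_1=\frac14$, $p_2=\frac12$ these are $\frac37$ and $\frac13$.

**Matching immortal and doomed vertices.** Let $1/d<p<1$ and put $v=1-p\theta\in(0,1)$. The equation for $\theta$ reads $\theta=1-v^d$, so
$$q=v^d,\qquad p=\frac{1-v}{\theta}=\frac{1-v}{1-v^d}=\frac1{1+v+\dots+v^{d-1}}, \tag{3}$$
and $v$ decreases as $p$ increases. Call a vertex of $T_\infty(p)$ *immortal* if its subtree is infinite, and *doomed* otherwise. It is natural to match immortal vertices with immortal ones and doomed with doomed. For the immortal part this is promising: a slot of an unconditioned vertex holds an immortal child with probability $p\theta=1-v$, which increases in $p$. The doomed part goes the wrong way. Conditioned on extinction, each slot below a vertex is independently occupied (weight $pq$) or empty (weight $1-p$). The total weight is $1-p+pq=v$, so a slot is occupied with probability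
$$\frac{pq}{v}=p\,v^{d-1}=\frac{1}{1+v^{-1}+\dots+v^{-(d-1)}},$$
which strictly increases in $v$ and hence strictly *decreases* in $p$. So a doomed tree at $p_1$ has a larger mean offspring than a doomed tree at $p_2>p_1$ and cannot be placed inside it. At $p_2=1$ there are no doomed vertices at all. Any coupling must sometimes put a doomed tree of the small parameter under an immortal vertex of the large one.

**Choosing the children first.** Work with $A_n$ and proceed from the root down: couple the sets of children $J_1\subseteq J_2$ of the two roots, then the trees below them. Given $J_2$, the trees below are independent copies of $T(p_2)|_{n-1}$ conditioned on *at least one* of them reaching its generation $n-1$. Two things happen.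

First, the statement to be proved by induction is no longer about one tree; it is about a *forest* conditioned to have at least one long tree.

Second, $J_1$ must not be chosen blindly. Take $d=2$, $n=2$, $p_2=\frac12$, and suppose $|J_1|=1$, $|J_2|=2$. (By Section 3 the root degrees have different laws for $p_1<p_2$, so in a monotone coupling this event has positive probability.) The single child in $J_1$ must have children. A fixed child in $J_2$ has children with conditional probability
$$\frac{\theta_1}{1-(1-\theta_1)^2}=\frac1{2-\theta_1}=\frac45\qquad(\theta_1=\tfrac34).$$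
If $J_1$ is chosen without looking at the trees below $J_2$, inclusion fails with probability at least $\frac15$ on this event. So $J_1$ has to be selected *after* seeing the forest below $J_2$, and yet it must be a uniform subset of $J_2$. That both can be achieved is the subsampling lemma of Section 6.

## 5. Forests conditioned on one long tree

**Definition.** Let $V$ be a finite nonempty set, $n\ge0$, $0<p\le1$. The law $M_V^n(p)$ is the law of $(T^v)_{v\in V}$, where the $T^v$ are independent copies of $T(p)|_n$, conditioned on at least one of them reaching generation $n$. For $L\subseteq V$, write $(t_v)_{v\in L}\subseteq(u_v)_{v\in V}$ if $t_v\subseteq u_v$ for all $v\in L$.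

For $n=0$ every tree is a single vertex and $M_V^0(p)$ is a point mass. For $n=1$, $d=2$, $V=\{a,b\}$, an element of the support is a set of children in the four slots $V\times\{1,2\}$, and $M_V^1(p)$ is the law of a Bernoulli($p$) subset of the four slots, conditioned to be nonempty. For $|V|=1$, $M^n_V(p)$ is $T(p)|_n$ conditioned on $A_n$.

**Theorem 3.** For all $n\ge0$, all finite $V\ne\emptyset$ and all $0<p_1<p_2\le1$ there is a coupling of $X\sim M_V^n(p_1)$ and $Y\sim M_V^n(p_2)$ with $X\subseteq Y$ almost surely. In particular, taking $|V|=1$, $T(p)$ conditioned to survive to generation $n$ and truncated at generation $n$ is stochastically increasing in $p\in(0,1]$.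

The reason for using forests is that this class of laws reproduces itself. Let $|V|=k$. A forest of height at most $n\ge1$ on $V$ is the same as a pair $(J,\xi)$, where $J\subseteq V\times\{1,\dots,d\}$ is the set of children of the roots and $\xi=(\xi_j)_{j\in J}$ is a forest of height at most $n-1$ on $J$. Inclusion of forests means $J_1\subseteq J_2$ and $\xi^1\subseteq\xi^2$. Some tree of the forest reaches generation $n$ if and only if some $\xi_j$ reaches generation $n-1$, which given $J$ has probability $1-q_{n-1}^{|J|}$. Hence under $M^n_V(p)$, for $0<p<1$,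
$$\mathbb P(J)\propto p^{|J|}(1-p)^{dk-|J|}\big(1-q_{n-1}(p)^{|J|}\big), \tag{4}$$
which vanishes for $J=\emptyset$; and, conditionally on $J$, $\xi\sim M_J^{n-1}(p)$. Given $|J|$, the set $J$ is uniform, and $|J|$ has the law $\nu_p$ on $\{1,\dots,dk\}$ with
$$\nu_p(z)\propto\binom{dk}{z}p^z(1-p)^{dk-z}\big(1-q_m(p)^z\big),\qquad m=n-1. \tag{5}$$

An induction on $n$ needs to pass from $(J_2,\xi^2)$ at $p_2$ to $(J_1,\xi^1)$ at $p_1$. We split this into three moves: order the sizes $|J_1|\le|J_2|$; lower the parameter from $p_2$ to $p_1$ with the set $J_2$ kept fixed; and, at the fixed parameter $p_1$, shrink the set from $J_2$ to $J_1$. The middle move is the induction hypothesis. The last one is the next lemma, and the first is the subject of Section 7.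

## 6. Shrinking the index set at fixed $p$

**Lemma 1 (subsampling).** Let $0<p<1$, $n\ge0$, $V$ finite, $1\le l\le k=|V|$. There is a coupling of $Y\sim M_V^n(p)$ and $(L,X)$ such that $L$ is a uniform $l$-subset of $V$, $X\sim M_L^n(p)$ conditionally on $L$, and $X\subseteq Y$ almost surely.

To see the mechanism, take $l=1$: let $L=\{v\}$ with $v$ chosen uniformly among the trees of $Y$ that reach generation $n$, and let $X=Y_v$. By symmetry $v$ is uniform in $V$, and $X$ is a tree conditioned on $A_n$. So a single tree should be chosen among the long ones. For larger $l$ the number of long trees in $X$ must also have the right law, which may force us to place a short tree where $Y$ has a long one.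

*Proof.* For $n=0$ all trees are single vertices; take $L$ uniform. Let $n\ge1$. Then $0<\theta_n\le\theta_1=1-(1-p)^d<1$, so both conditionings below make sense. Let $\tau$ be the law of $T(p)|_n$ conditioned on $A_n$ and $\phi$ its law conditioned on $A_n^c$; call trees reaching generation $n$ *long* and the others *short*.

**Step 1: a short tree fits inside a long one.** The tree $T(p)|_n$ is determined by finitely many independent Bernoulli($p$) edge variables (keep the vertices joined to the root by kept edges), and it grows when edges are added; $A_n$ is an increasing event. By (2), $\int f\,d\phi\le\int f\,d\tau$ for every increasing function $f$ of the tree. By Strassen's theorem there is a coupling $(t,u)$ with $t\sim\phi$, $u\sim\tau$ and $t\subseteq u$.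

**Step 2: sampling $M_V^n(p)$ by its long trees.** Let $S\subseteq V$ be the set of long trees. Under $M_V^n(p)$, $S$ is a Bernoulli($\theta_n$) subset of $V$ conditioned to be nonempty, and given $S$ the trees are independent, with law $\tau$ for $v\in S$ and $\phi$ for $v\notin S$. The size $|S|$ has law $B_k$, defined as $\mathrm{Bin}(k,\theta_n)$ conditioned to be at least $1$, and given $|S|$ the set $S$ is uniform.

**Step 3: the number of long trees is monotone in the number of trees.** We show that $B_l$ is dominated by $B_k$. For $1\le j\le l$ the ratio $B_k(j)/B_l(j)$ is a constant times $\binom kj/\binom lj$. Going from $j$ to $j+1\le l$ multiplies this by $(k-j)/(l-j)\ge1$. For $j>l$ we have $B_l(j)=0$, and then the hypothesis of Fact 2, $B_l(j)B_k(i)\le B_l(i)B_k(j)$, is trivial. So Fact 2 applies.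

**Step 4: choosing the sets.** This step produces $S$ for $Y$ and $(L,S')$ for $X$, with $S'\subseteq S$. By Step 3 choose $(a,b)$ with $a\sim B_l$, $b\sim B_k$, $a\le b$. Given these, let $S$ be a uniform $b$-subset of $V$ and $S'$ a uniform $a$-subset of $S$. Then let $R$ be a uniform $(l-a)$-subset of $V\setminus S'$, independent of $S$ given $(S',a,b)$, and put $L=S'\cup R$.

Given $(a,b)$, the set $S'$ is a uniform $a$-subset of $V$, and given also $S'$, $R$ is a uniform $(l-a)$-subset of the complement. Hence given $a$ the pair $(L,S')$ is uniform over all pairs with $|L|=l$, $S'\subseteq L$, $|S'|=a$. Each $L$ occurs in $\binom la$ such pairs, so $L$ is a uniform $l$-subset whatever $a$ is; thus $L$ is independent of $a$. Given $L$ and $a$, $S'$ is a uniform $a$-subset of $L$. Since $a\sim B_l$, given $L$ the set $S'$ is a Bernoulli($\theta_n$) subset of $L$ conditioned to be nonempty. (The set $L$ is correlated with $S$ through $S'\subseteq L$: this is the selection after looking that Section 4 called for.)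

**Step 5: choosing the trees.** Given $(S,S',L)$, independently over $v\in V$:

- for $v\in S'$, take $X_v=Y_v\sim\tau$;
- for $v\in(L\setminus S')\cap S$, take $(X_v,Y_v)$ as in Step 1, with $X_v\sim\phi$, $Y_v\sim\tau$, $X_v\subseteq Y_v$;
- for $v\in L\setminus S$, take $X_v=Y_v\sim\phi$;
- for $v\notin L$, take $Y_v\sim\tau$ if $v\in S$ and $Y_v\sim\phi$ if $v\notin S$.

As $S'\subseteq S$, the first three cases exhaust $L$. Clearly $X\subseteq Y$. Given $(S,S',L)$, the $Y_v$ are independent with law $\tau$ on $S$ and $\phi$ off $S$. These laws depend on $S$ only, and $S$ has the law of Step 2, so $Y\sim M_V^n(p)$. Likewise, given $(S,S',L)$, the $X_v$, $v\in L$, are independent with law $\tau$ on $S'$ and $\phi$ on $L\setminus S'$. These laws depend on $(L,S')$ only, and given $L$ the set $S'$ has the law required by Step 2 for the index set $L$; so $X\sim M^n_L(p)$ given $L$. $\square$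

## 7. The number of children: two inequalities

We now need $\nu_p$ in (5) to be stochastically increasing in $p$. For $z\ge1$ let
$$W_z(s)=1+s+\dots+s^{z-1},\qquad\text{so}\quad 1-s^z=(1-s)W_z(s),$$
and put $W_0=0$. For $1\le z<dk$,
$$\frac{\nu_p(z+1)}{\nu_p(z)}=\text{const}\cdot\frac p{1-p}\cdot\frac{W_{z+1}(q_m)}{W_z(q_m)}. \tag{6}$$
In the example of Section 3 we had $z=1$ and $W_2/W_1=1+q_1$. The logarithmic derivative of $p/(1-p)$ is $1/(p(1-p))$. The second factor decreases in $p$ through $q_m$, so we need an upper bound on the logarithmic derivative of $W_{z+1}/W_z$, and an upper bound on $-q_m'=\theta_m'$. For $z=1$ the former is exactly $1/(1+s)$; the next lemma says that $z=1$ is the worst case.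

**Lemma 2.** For every $z\ge1$ the function $\dfrac{W_{z+1}(s)}{(1+s)W_z(s)}$ is nonincreasing in $s\in[0,1]$. Equivalently, $\dfrac{d}{ds}\log\dfrac{W_{z+1}(s)}{W_z(s)}\le\dfrac1{1+s}$.

*Proof.* We rewrite the reciprocal so that its monotonicity can be read off. Since $W_z=1+sW_{z-1}$ and $sW_z=W_{z+1}-1$, adding gives $(1+s)W_z=W_{z+1}+sW_{z-1}$. Also $sW_{z-1}=W_z-1=W_{z+1}-s^z-1$. Hence
$$\frac{(1+s)W_z}{W_{z+1}}=1+\frac{sW_{z-1}}{W_{z+1}}=2-\frac{1+s^z}{W_{z+1}} .$$
It remains to see that $W_{z+1}/(1+s^z)$ is nondecreasing. Pairing the terms $s^i$ and $s^{z-i}$,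
$$\frac{W_{z+1}}{1+s^z}=1+\frac12\sum_{i=1}^{z-1}\frac{s^i+s^{z-i}}{1+s^z},\qquad 1-\frac{s^i+s^{z-i}}{1+s^z}=\frac{(1-s^i)(1-s^{z-i})}{1+s^z}. \tag{7}$$
The last fraction has a nonnegative nonincreasing numerator and a positive nondecreasing denominator, so it is nonincreasing, and each summand is nondecreasing. $\square$

With Lemma 2, the required bound on $\theta_m'$ is $\theta_m'/(1+q_m)\le 1/(p(1-p))$.

**Lemma 3.** For all $m\ge0$ and $p\in(0,1)$: $\theta_m'(p)\ge0$ and
$$p(1-p)\,\theta_m'(p)\le2-\theta_m(p)=1+q_m(p). \tag{8}$$

*Proof.* We use induction on $m$. For $m=0$, $\theta_0\equiv1$, so (8) reads $0\le1$. Let $m\ge1$, and put $y=p\theta_{m-1}\in(0,1)$ and $v=1-y\in(0,1)$, so that $\theta_m=1-v^d$ and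
$$\theta_m'=d\,v^{d-1}\big(\theta_{m-1}+p\,\theta_{m-1}'\big).$$
In particular $\theta_m'\ge0$ by induction.

**Step 1: reduce to a one-variable inequality.** Multiply by $p(1-p)$ and insert the induction hypothesis:
$$p(1-p)\theta_m'=dv^{d-1}\big[(1-p)y+p\cdot p(1-p)\theta_{m-1}'\big]\le dv^{d-1}\big[(1-p)y+p(2-\theta_{m-1})\big].$$
Since $p\theta_{m-1}=y$, the bracket is $y-py+2p-y=p(2-y)=p(1+v)$. As $2-\theta_m=1+v^d$, it suffices to show
$$dp\,H(v)\le1,\qquad H(x)=\frac{x^{d-1}(1+x)}{1+x^d}. \tag{9}$$

**Step 2: $H$ is nondecreasing on $(0,1]$.** Let $\alpha=\frac{x^d}{1+x^d}$. Since $x^d\le x$ and $r\mapsto\frac r{1+r}$ is increasing, $\alpha\le\frac x{1+x}$. Therefore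
$$\frac{xH'(x)}{H(x)}=(d-1)+\frac x{1+x}-d\alpha\ge(d-1)+\alpha-d\alpha=(d-1)(1-\alpha)\ge0 .$$

**Step 3: the case $p\le1/d$.** By Step 2, $dpH(v)\le dpH(1)=dp\le1$.

**Step 4: the case $p>1/d$.** Here $dpH(1)>1$, so we need that $v$ stays away from $1$. By Fact 1, $\theta>0$. Put $v_*=1-p\theta\in(0,1)$; by (3), $p=(1-v_*)/(1-v_*^d)$. Since $\theta_{m-1}\ge\theta$, we have $v\le v_*$. By Step 2,
$$dpH(v)\le dpH(v_*)=d\cdot\frac{1-v_*}{1-v_*^d}\cdot\frac{v_*^{d-1}(1+v_*)}{1+v_*^d}=\frac{d\,v_*^{d-1}(1-v_*^2)}{1-v_*^{2d}} .$$
By the inequality of arithmetic and geometric means, with $x=v_*^2$,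
$$\frac{1-x^d}{1-x}=\sum_{i=0}^{d-1}x^i\ge d\,x^{(d-1)/2}=d\,v_*^{d-1},$$
so the right-hand side is at most $1$. This proves (9), and with it (8). $\square$

There is no room in the constant. As $p\downarrow1/d$, (3) gives $v\to1$, $\frac{dp}{dv}\to-\frac{d(d-1)/2}{d^2}=-\frac{d-1}{2d}$ and $\frac{d\theta}{dv}=-dv^{d-1}\to-d$, so $\theta'(p)\to\frac{2d^2}{d-1}$. Since $p(1-p)\to\frac{d-1}{d^2}$, we get $p(1-p)\theta'(p)\to2$, while $2-\theta\to2$. For the limit function $\theta$, inequality (8) becomes an equality at criticality.

**Lemma 4.** Fix $k\ge1$ and $m\ge0$. The law $\nu_p$ in (5) is stochastically increasing in $p\in(0,1)$.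

*Proof.* By Fact 2 it is enough that each ratio (6) is nondecreasing in $p$. We have $q_m'=-\theta_m'\le0$. Multiplying the inequality of Lemma 2 by $q_m'\le0$ reverses it, so
$$\frac d{dp}\log\Big(\frac p{1-p}\cdot\frac{W_{z+1}(q_m)}{W_z(q_m)}\Big)\ge\frac1{p(1-p)}-\frac{\theta_m'}{1+q_m}\ge0,$$
the last inequality being (8). $\square$

## 8. Induction on the height

*Proof of Theorem 3.* If $p_2=1$, then $Y$ consists of full trees of height $n$ and contains every $X$. Let $0<p_1<p_2<1$. We use induction on $n$, for all $V$ simultaneously. For $n=0$ both forests consist of single vertices. Let $n\ge1$, assume the claim for $n-1$, and let $|V|=k$. We use the description $(J,\xi)$ of Section 5.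

**Step 1: order the sizes.** By Lemma 4 with $m=n-1$, choose $j_1\le j_2$ with $j_i\sim\nu_{p_i}$. Both are at least $1$.

**Step 2: choose the larger set.** Given $(j_1,j_2)$, let $J_2$ be a uniform $j_2$-subset of $V\times\{1,\dots,d\}$.

**Step 3: lower the parameter on $J_2$.** Given $(j_1,j_2,J_2)$, the induction hypothesis for the set $J_2$ gives a coupling of $\xi^2\sim M_{J_2}^{n-1}(p_2)$ and $\eta\sim M_{J_2}^{n-1}(p_1)$ with $\eta\subseteq\xi^2$.

**Step 4: shrink the set at parameter $p_1$.** Given $(j_1,j_2,J_2)$, Lemma 1 (parameter $p_1$, height $n-1$, set $J_2$, $l=j_1$) couples $\eta$ with a pair $(J_1,\xi^1)$ such that $J_1$ is a uniform $j_1$-subset of $J_2$, $\xi^1\sim M^{n-1}_{J_1}(p_1)$ given $J_1$, and $\xi^1\subseteq\eta$. Glue this to the coupling of Step 3 along $\eta$; all spaces are finite.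

**Step 5: check inclusion and marginals.** By construction $J_1\subseteq J_2$ and $\xi^1\subseteq\eta\subseteq\xi^2$, so the forest $(J_1,\xi^1)$ is contained in $(J_2,\xi^2)$.

For the second marginal: $j_2\sim\nu_{p_2}$, $J_2$ is uniform given $j_2$, and given $(j_1,j_2,J_2)$ we have $\xi^2\sim M^{n-1}_{J_2}(p_2)$, a law depending on $J_2$ only. So $(J_2,\xi^2)\sim M_V^n(p_2)$.

For the first: $j_1\sim\nu_{p_1}$. Given $(j_1,j_2)$, $J_1$ is a uniform $j_1$-subset of a uniform $j_2$-subset, hence a uniform $j_1$-subset of $V\times\{1,\dots,d\}$. Given $(j_1,j_2,J_2,J_1)$, $\xi^1\sim M_{J_1}^{n-1}(p_1)$, which depends on $J_1$ only, so this stays true after averaging over $j_2$ and $J_2$. Hence $(J_1,\xi^1)\sim M_V^n(p_1)$. $\square$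

The intermediate forest $\eta$ is what separates the two difficulties: between $\xi^2$ and $\eta$ only $p$ changes, between $\eta$ and $\xi^1$ only the index set does.

## 9. Letting the height go to infinity

Let $\mathcal T$ be the set of subtrees of $\mathbb T^d$ that contain the root. As a closed subset of $\{0,1\}^{\text{vertices}}$ it is a compact metrizable space, and $\{(t,u):t\subseteq u\}$ is closed in $\mathcal T^2$, since it is an intersection, over vertices, of conditions on one coordinate of each. A continuous function on $\mathcal T$ is uniformly approximated by functions of $t|_n$, so laws on $\mathcal T$ converge weakly as soon as the probabilities of all events $\{t|_n=F\}$ converge. A limit law then exists: by compactness subsequential limits exist, and they all have the same probabilities on these events.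

**Step 1: the limit laws.** Let $F$ be a tree of height at most $n$ with $E$ edges, $Z$ vertices in generation $n$, and $C$ absent child slots below its vertices of generations less than $n$. (For $d=2$, $n=1$ and $F$ the root with its left child only, $E=Z=C=1$.) For $m>n$, given $T(p)|_n=F$ the event $A_m$ occurs if one of the $Z$ subtrees reaches $m-n$ further generations, so
$$\mathbb P\big(T(p)|_n=F\mid A_m\big)=p^E(1-p)^C\,\frac{1-q_{m-n}^Z}{\theta_m}. \tag{10}$$
Here and below $0^0=1$; for $Z=0$ the value is $0$.

If $p>1/d$, then $A_m$ decreases to the event that $T(p)$ is infinite, which has probability $\theta>0$. So (10) converges to the corresponding probability for $T_\infty(p)$, and since $1-q^Z=\theta W_Z(q)$,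
$$\mathbb P\big(T_\infty(p)|_n=F\big)=p^E(1-p)^C\,W_Z(q)\qquad(p>1/d). \tag{11}$$

If $p\le1/d$, then $\theta_m\to0$ by Fact 1, and $\theta_m/\theta_{m-1}=\big(1-(1-p\theta_{m-1})^d\big)/\theta_{m-1}\to dp$. Write
$$\frac{1-q_{m-n}^Z}{\theta_m}=\frac{1-(1-\theta_{m-n})^Z}{\theta_{m-n}}\cdot\frac{\theta_{m-n}}{\theta_m}\longrightarrow Z\,(dp)^{-n}.$$
So the limit exists and
$$\mathbb P\big(T_\infty(p)|_n=F\big)=p^E(1-p)^C\,Z\,(dp)^{-n}\qquad(p\le1/d). \tag{12}$$
The total mass over $F$ is $\mathbb E Z_n/(dp)^n=1$, where $Z_n$ is the size of generation $n$ of $T(p)$. For $p=1/d$ this is the $T_\infty(1/d)$ of Theorem 1, and for $p<1/d$ it shows that the limit used in Theorem 2 exists. (For $d=2$, $n=1$, $p\le\frac12$, (12) gives the root two children with probability $p^2\cdot2/(2p)=p$; at $p=\frac12$ this matches the limit $\frac12$ found in Section 3.)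

In all cases, the law of $T(p)|_m$ given $A_m$, viewed as a law on $\mathcal T$, converges weakly to the law of $T_\infty(p)$ as $m\to\infty$, because for $m>n$ its first $n$ generations have the law (10).

**Step 2: passing the coupling to the limit.** Let $0<p_1<p_2\le1$. By Theorem 3 with $|V|=1$, for each $m$ there is a law $Q_m$ on $\mathcal T^2$ whose marginals are the laws of $T(p_i)|_m$ given $A_m$, and with $Q_m(t\subseteq u)=1$. By compactness a subsequence converges weakly to some $Q$. By Step 1 its marginals are the laws of $T_\infty(p_1)$ and $T_\infty(p_2)$. Since $\{t\subseteq u\}$ is closed, $Q(t\subseteq u)\ge\limsup Q_m(t\subseteq u)=1$ along the subsequence. For $p_1\ge1/d$ this proves Theorem 1. $\square$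

Note that Step 2 gives the coupling for all $0<p_1<p_2\le1$.

## 10. All parameters at once, and the converse

**Step 1: continuity in $p$.** We show that the law of $T_\infty(p)$ is weakly continuous on $(0,1]$. By (3), extended by $v=0$ at $p=1$, the map $v\mapsto p=1/(1+v+\dots+v^{d-1})$ is a continuous strictly decreasing bijection from $[0,1)$ onto $(1/d,1]$. So $v$, and with it $q=v^d$, is a continuous function of $p\in(1/d,1]$, and $q\to1$ as $p\downarrow1/d$. Hence (11) is continuous on $(1/d,1]$ and tends, as $p\downarrow1/d$, to $p^E(1-p)^CZ$ at $p=1/d$, which is (12) there. And (12) is continuous on $(0,1/d]$. By the criterion of Section 9 this gives weak continuity.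

**Step 2: a monotone family over a countable set.** Let $D$ be a countable dense subset of $(0,1)$ and $D_1\subset D_2\subset\cdots$ finite sets with union $D$. For each $m$, glue the couplings of Section 9 between consecutive elements of $D_m$ along their common marginals. This gives $(T_r)_{r\in D_m}$ with $T_r\sim T_\infty(r)$, almost surely increasing in $r\in D_m$. Put $T_r=\{\text{root}\}$ for $r\in D\setminus D_m$. We obtain a law on the compact metrizable space $\mathcal T^D$ for each $m$; take a subsequential weak limit. For fixed $r<r'$ in $D$, both lie in $D_m$ for all large $m$. So in the limit $T_r\sim T_\infty(r)$, and $T_r\subseteq T_{r'}$ almost surely because the relation is closed. As $D$ is countable, outside one null set $T_r\subseteq T_{r'}$ for all $r<r'$ in $D$.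

**Step 3: all $p$.** For $p\in(0,1)$ put $T_p^+=\bigcap_{r\in D,\,r>p}T_r$, and $T_1^+=\mathbb T^d$. These are subtrees containing the root. If $p\le p'<1$, then $T_{p'}^+$ is an intersection over fewer indices, so $T^+_p\subseteq T^+_{p'}$; and $T_p^+\subseteq\mathbb T^d=T_1^+$. Next, the laws. Clearly $T_1^+\sim T_\infty(1)$. For $p<1$, outside the null set of Step 2 the indicator of $x\in T_r$ is nondecreasing in $r$ for each vertex $x$, so as $r\downarrow p$ in $D$ it converges to the indicator of $x\in T_p^+$. Thus $T_r\to T_p^+$ in $\mathcal T$ almost surely, and by Step 1 the limit has the law of $T_\infty(p)$. The family $T_p:=T_p^+$ proves Theorem 2(a). $\square$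

**Step 4: the converse, reduced to distinct laws.** In Theorem 2(b), "if" is Step 2 of Section 9 (trivial for $p_1=p_2$). For "only if", suppose $p_1>p_2$ and a coupling with $T_\infty(p_1)\subseteq T_\infty(p_2)$ almost surely exists. By Section 9 there is also a coupling with the opposite inclusion. The two together give $\mathbb P(x\in T_\infty(p_1))=\mathbb P(x\in T_\infty(p_2))$ for every vertex $x$. In the first coupling, $\{x\in T_\infty(p_1)\}$ is then contained, up to a null set, in an event of the same probability, so the two events agree almost surely; as there are countably many $x$, $T_\infty(p_1)=T_\infty(p_2)$ almost surely. So the two laws coincide. It remains to show that the laws for different parameters differ.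

**Step 5: the root degree distinguishes the laws.** Let $\deg$ be the number of children of the root of $T_\infty(p)$. If $p_1=1$, then $\deg=d\ge2$ almost surely under $p_1$, while under $p_2<1$ formulas (11) and (12) give $\mathbb P(\deg=1)>0$. If $p_1<1$, let $\rho(p)=\mathbb P(\deg=2)/\mathbb P(\deg=1)$ for $p\in(0,1)$. Formulas (11) and (12) with $n=1$, summed over the $\binom dz$ trees with $z$ children, give
$$\rho(p)=\frac{\binom d2p^2(1-p)^{d-2}(1+q)}{d\,p(1-p)^{d-1}}=\frac{d-1}2\cdot\frac{p(1+q)}{1-p},$$
with $q=1$ if $p\le1/d$ (the factors $Z=2$ and $Z=1$ have ratio $2=1+q$). By Step 1, $\rho$ is continuous on $(0,1)$. On $(0,1/d]$ it equals $(d-1)p/(1-p)$, which is strictly increasing. On $(1/d,1)$ use (3): $1-p=\frac{v-v^d}{1-v^d}$ and $q=v^d$, so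
$$\frac{p(1+q)}{1-p}=\frac{(1-v)(1+v^d)}{v-v^d}=\frac{1+v^d}{v+v^2+\dots+v^{d-1}} .$$
By the pairing used in (7),
$$\frac{v+\dots+v^{d-1}}{1+v^d}=\frac12\sum_{i=1}^{d-1}\Big(1-\frac{(1-v^i)(1-v^{d-i})}{1+v^d}\Big).$$
For $v\in(0,1)$ each fraction on the right has a positive strictly decreasing numerator and an increasing denominator, so the sum is strictly increasing in $v$. Hence $p(1+q)/(1-p)$ is strictly decreasing in $v$, that is, strictly increasing in $p\in(1/d,1)$. With continuity at $1/d$, $\rho$ is strictly increasing on $(0,1)$, so $\rho(p_1)\ne\rho(p_2)$, and the laws differ. This contradiction proves Theorem 2(b). $\square$
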